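# Removable sets for continuous $W^{1,n}$ functions and curves with countably many crossings

## 1. Closed sets made of pieces of finite $(n-1)$-measure

Throughout, $n\ge 2$ and $E\subset\mathbb R^n$ is closed. There are two ways in which $E$ can be too small to matter. Sobolev functions may fail to see it: a continuous function that is $W^{1,n}$ off $E$ is $W^{1,n}$ everywhere. Or curves may fail to see it: in computing a conformal modulus we may throw away every curve that meets $E$ uncountably often. These lectures decide whether the two notions agree. We first make them precise, and then look at a class of sets for which both hold, for visible reasons.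

**Definition (removable).** $E$ is *removable for continuous $W^{1,n}$ functions* if every continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in W^{1,n}(\mathbb R^n\setminus E)$ satisfies $u\in W^{1,n}(\mathbb R^n)$.

**Definition (modulus).** For a family $\Gamma$ of curves in $\mathbb R^n$, $\operatorname{mod}_n\Gamma$ is the infimum of $\int_{\mathbb R^n}\rho^n\,dx$ over all Borel $\rho\colon\mathbb R^n\to[0,\infty]$ with $\int_\gamma\rho\,ds\ge1$ for every locally rectifiable $\gamma\in\Gamma$. Such a $\rho$ is called *admissible* for $\Gamma$.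

Curves here are continuous maps of compact intervals, so locally rectifiable means rectifiable. Modulus is monotone and countably subadditive in $\Gamma$. Also, if every curve of $\Gamma_a$ contains a subcurve in $\Gamma_b$, then a function admissible for $\Gamma_b$ is admissible for $\Gamma_a$, so $\operatorname{mod}_n\Gamma_a\le\operatorname{mod}_n\Gamma_b$.

For disjoint non-empty compact sets $F_1,F_2$, let $\Gamma(F_1,F_2)=\Gamma(F_1,F_2;\mathbb R^n)$ be the family of curves with one endpoint in $F_1$ and the other in $F_2$. One could ask only that the trace meets both sets, or ask in addition that the interior of the curve avoids $F_1\cup F_2$. Under each convention every curve contains a subcurve that qualifies under the others, so by the remark above the moduli are the same. A *continuum* is a compact connected set. "Countable" includes finite and empty, $\|\cdot\|_n$ is the $L^n$ norm, and $|\cdot|$ is Lebesgue measure.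

**Definition (countable crossings, CNED).** $\mathcal F_\sigma(E)$ is the family of curves in $\mathbb R^n$ that intersect $E$ at countably many points, not counting multiplicity. $E$ is $\mathrm{CNED}$ (countably negligible for extremal distances) if
$$\operatorname{mod}_n\Gamma(F_1,F_2)=\operatorname{mod}_n\big(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)\big)$$
for every pair of non-empty, disjoint continua $F_1,F_2$.

For example, let $E$ be the $x_1$-axis in $\mathbb R^2$. A vertical segment is in $\mathcal F_\sigma(E)$. So is the graph of $x\sin(1/x)$ over $[0,1]$, which meets $E$ in an infinite countable set. A segment inside $E$ is not. Subcurves of curves in $\mathcal F_\sigma(E)$ are in $\mathcal F_\sigma(E)$, so the remark about endpoint conventions applies to the smaller family too.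

From the textbooks we need the ACL property. If $U$ is open and $u\in W^{1,n}_{loc}(U)$ is continuous, then for each $i$ and almost every line $\ell$ parallel to $e_i$, $u$ is absolutely continuous on each compact interval of $\ell\cap U$, and the classical $\partial_iu$ agrees a.e. with the weak one. Conversely, a continuous function with this absolute continuity and with partial derivatives in $L^n_{loc}(U)$ is in $W^{1,n}_{loc}(U)$.

Two lemmas do the work in the easy case. The first is an averaging device that we will use twice.

**Lemma 1 (averaging).** Let $A\subset\mathbb R^n$ be closed and non-empty, $\tau\in(0,\frac14)$, $r(x)=\tau\min\{1,\operatorname{dist}(x,A)\}$, and $T_z(x)=x+r(x)z$ for $|z|\le1$. Let $\varphi\in C_c(B(0,1))$, $\varphi\ge0$, $\int\varphi=1$. For a Borel $\rho_0\colon\mathbb R^n\to[0,\infty]$ in $L^n(\mathbb R^n)$ put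
$$\hat\rho(x)=(1+\tau)\int\rho_0(T_z(x))\,\varphi(z)\,dz .$$
Then:

1. $(1-\tau)|x-y|\le|T_z(x)-T_z(y)|\le(1+\tau)|x-y|$; $T_z$ fixes $A$ pointwise and $T_z(\mathbb R^n\setminus A)\subset\mathbb R^n\setminus A$.
2. $\hat\rho$ is Borel, $\|\hat\rho\|_n\le\frac{1+\tau}{1-\tau}\|\rho_0\|_n$, and $\hat\rho$ is finite and continuous on $\mathbb R^n\setminus A$.
3. If $\gamma$ is rectifiable and $\int_{T_z\circ\gamma}\rho_0\,ds\ge1$ for a.e. $z\in B(0,1)$, then $\int_\gamma\hat\rho\,ds\ge1$.

*Proof.* Since $r$ is $\tau$-Lipschitz, $|r(x)z-r(y)z|\le\tau|x-y|$, which gives the two inequalities. On $A$ we have $r=0$. If $x\notin A$, then $|T_z(x)-x|\le\tau\operatorname{dist}(x,A)<\operatorname{dist}(x,A)$, so $T_z(x)\notin A$. This is part 1.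

The function $(x,z)\mapsto\rho_0(T_z(x))$ is Borel, being a Borel function composed with a continuous map. So $\hat\rho$ is Borel and Tonelli's theorem is available. By part 1, $T_z$ is injective and its inverse on $T_z(\mathbb R^n)$ is $(1-\tau)^{-1}$-Lipschitz, so $|T_z^{-1}(B)|\le(1-\tau)^{-n}|B|$ for Borel $B$. Applying this to the sets $\{\rho_0>\lambda\}$ and integrating in $\lambda$ gives $\|\rho_0\circ T_z\|_n\le(1-\tau)^{-1}\|\rho_0\|_n$. Minkowski's integral inequality gives the norm bound. For $x\notin A$ substitute $y=x+r(x)z$:
$$\hat\rho(x)=(1+\tau)\,r(x)^{-n}\int\rho_0(y)\,\varphi\Big(\frac{y-x}{r(x)}\Big)\,dy .$$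
Here $\rho_0\in L^1_{loc}$, $r$ is continuous and positive off $A$, and $\varphi$ is uniformly continuous. As $x'\to x$ the functions $y\mapsto\varphi((y-x')/r(x'))$ converge uniformly and are supported in a fixed compact set. Hence $\hat\rho$ is finite and continuous off $A$.

For part 3, $T_z$ is $(1+\tau)$-Lipschitz, so $1\le\int_{T_z\circ\gamma}\rho_0\,ds\le(1+\tau)\int_\gamma\rho_0\circ T_z\,ds$ for a.e. $z$. Multiply by $\varphi(z)$, integrate in $z$, and use Tonelli. ∎

**Lemma 2 (counting).** Let $X\subset\mathbb R^N$ be compact with $\mathcal H^d(X)<\infty$, where $d\ge1$ is an integer, and let $\Psi\colon X\to\mathbb R^d$ be Lipschitz. Then $\Psi^{-1}(z)$ is finite for a.e. $z\in\mathbb R^d$.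

*Proof.* For each $j$ cut $\mathbb R^N$ into half-open dyadic cubes $Q$ of side $2^{-j}$. Each $X\cap Q$ is $\sigma$-compact, so $\Psi(X\cap Q)$ is $\sigma$-compact, hence Borel. Let $N_j(z)$ be the number of cubes $Q$ with $z\in\Psi(X\cap Q)$. If $M$ is the Lipschitz constant, then
$$\int N_j\,dz=\sum_Q|\Psi(X\cap Q)|\le c_dM^d\sum_Q\mathcal H^d(X\cap Q)=c_dM^d\mathcal H^d(X).$$
As $j\to\infty$, $N_j(z)$ increases to the cardinality of $\Psi^{-1}(z)$. By monotone convergence this cardinality is integrable, so it is finite a.e. ∎

**Proposition 3 (an easy class).** Let $E$ be closed and a countable union of compact sets $K$ with $\mathcal H^{n-1}(K)<\infty$. Then $E$ is removable for continuous $W^{1,n}$ functions, and $E$ is $\mathrm{CNED}$.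

This covers closed countable sets, hyperplanes and spheres.

*Proof that $E$ is removable.* Let $u$ be continuous and in $W^{1,n}(\mathbb R^n\setminus E)$. Since each $\mathcal H^n(K)=0$, $|E|=0$. Fix $i$. Lemma 2, applied to the projection of $K$ along $e_i$ to $\mathbb R^{n-1}$, shows that almost every line $\ell$ parallel to $e_i$ meets each of the countably many $K$ in a finite set, so $\ell\cap E$ is countable. For almost every $\ell$ we also have the ACL property on $\ell\setminus E$, and $\partial_iu$ is integrable on bounded subsets of $\ell\setminus E$. Fix such an $\ell$ and points $a<b$ on it. The open set $(a,b)\setminus E$ is a countable union of disjoint intervals, and $u$ maps each of them to an interval of length at most the integral of $|\partial_iu|$ over it. The rest of $[a,b]$ is countable, so it has countable image. Since $u([a,b])$ is an interval that contains $u(a)$ and $u(b)$,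
$$|u(a)-u(b)|\le\int_{[a,b]\setminus E}|\partial_iu| .$$
Thus $u$ is absolutely continuous on bounded intervals of $\ell$, with the same derivative a.e. Since $|E|=0$, the functions $u$ and $\partial_iu$ are in $L^n(\mathbb R^n)$, so $u\in W^{1,n}(\mathbb R^n)$.

*Proof that $E$ is $\mathrm{CNED}$.* Let $F_1,F_2$ be disjoint non-empty continua and $\rho_0\in L^n$ admissible for $\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$. Use Lemma 1 with $A=F_1\cup F_2$. We claim that $\hat\rho$ is admissible for all of $\Gamma(F_1,F_2)$. It suffices to test rectifiable curves $\gamma\colon[0,\Lambda]\to\mathbb R^n$, parametrized by arc length, with $\gamma(0)\in F_1$, $\gamma(\Lambda)\in F_2$ and $\gamma((0,\Lambda))\cap A=\emptyset$.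

Fix a compact piece $K$ of $E$, and for $m\ge1$ let $S_m=\{s:r(\gamma(s))\ge1/m\}$. On the compact set $K\times S_m$ the map $\Phi(e,s)=(e-\gamma(s))/r(\gamma(s))$ is Lipschitz, and $\Phi(e,s)=z$ means exactly $T_z(\gamma(s))=e$. Moreover $\mathcal H^n(K\times[0,\Lambda])<\infty$. Indeed, for each $\delta>0$ cover $K$ by sets $A_i$ of diameter at most $d_i\in(0,\delta)$ with $\sum_id_i^{n-1}\le C$, where $C$ does not depend on $\delta$. Then cover each $A_i\times[0,\Lambda]$ by at most $\Lambda/d_i+1$ sets of diameter at most $\sqrt2\,d_i$. The sum of the $n$th powers of these diameters is at most $2^{n/2}(\Lambda+\delta)C$. By Lemma 2, for a.e. $z\in B(0,1)$ there are finitely many $s\in S_m$ with $T_z(\gamma(s))\in K$. Taking the union over $m$ and over the pieces $K$, for a.e. $z$ the curve $T_z\circ\gamma$ meets $E$ for only countably many parameters in $(0,\Lambda)$. Hence $T_z\circ\gamma\in\mathcal F_\sigma(E)$. It has the same endpoints as $\gamma$, so $\int_{T_z\circ\gamma}\rho_0\,ds\ge1$, and Lemma 1(3) gives $\int_\gamma\hat\rho\,ds\ge1$.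

So $\operatorname{mod}_n\Gamma(F_1,F_2)\le\big(\frac{1+\tau}{1-\tau}\big)^n\|\rho_0\|_n^n$. Let $\tau\to0$ and take the infimum over $\rho_0$. The other inequality is monotonicity. ∎

What changes for a general closed $E$? The second half of the proof needs that a generic perturbation of a curve crosses $E$ countably often, and it takes this from a bound on the size of $E$. In general there is no such bound. The hypothesis "removable" speaks only of functions, while the conclusion "CNED" speaks only of curves. Before looking for a bridge, we should see a set for which generic perturbation is useless.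

## 2. A Cantor set times an interval

Let $n=2$ and $E=C\times[0,1]$, where $C\subset[0,1]$ is the middle-thirds Cantor set. Let $H$ be the Cantor function, extended by $0$ to the left and by $1$ to the right. We use that every non-empty relatively open subset of $C$ is uncountable.

*$E$ is not removable.* Let $\psi\in C_c^\infty(\mathbb R\times(0,1))$ with $\psi=1$ on $[0,1]\times[\frac13,\frac23]$, and let $u(x,y)=H(x)\psi(x,y)$. Off $E$ the function $u$ is smooth: where $0<y<1$ and $x\notin C$, $H$ is locally constant and $\nabla u=H\nabla\psi$; near points with $y\le0$ or $y\ge1$, $u=0$. So $u\in W^{1,2}(\mathbb R^2\setminus E)$. But on the line $y=y_0$ with $y_0\in(\frac13,\frac23)$ we have $u=H$ on $[0,1]$, which is not absolutely continuous. By the ACL property $u\notin W^{1,2}(\mathbb R^2)$.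

*$E$ is not $\mathrm{CNED}$.* Fix $c\in C$ that is neither $0$ nor $1$ nor an endpoint of a complementary interval of $C$. Let $F_1=\{0\}\times[\frac13,\frac23]$ and $F_2=\{c\}\times[\frac13,\frac23]$. No non-constant curve of $\mathcal F_\sigma(E)$ has an endpoint in $F_2$. To see this, consider a non-constant initial piece that stays in $\mathbb R\times(0,1)$. If its projection to the $x$-axis is an interval of positive length containing $c$, that interval contains uncountably many points of $C$, and over each of them the piece meets $E$. If the projection is the single point $c$, the piece lies in $E$ and has uncountably many points. So $\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$ is empty and has modulus $0$. On the other hand, if $\rho$ is admissible for $\Gamma(F_1,F_2)$, then for each $y\in[\frac13,\frac23]$ the horizontal segment gives $1\le\big(\int_0^c\rho\,dx\big)^2\le c\int_0^c\rho^2\,dx$. Integrating in $y$, $\int\rho^2\ge\frac1{3c}>0$.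

The two failures are the same phenomenon. The empty curve family is matched by continuous functions of small energy. Let $0<s<c$. Since $c$ is a two-sided limit point of $C$, $H(c-s)<H(c)<H(c+s)$. Choose a continuous $\lambda\colon[0,1]\to[0,1]$ with $\lambda(H(c))=1$ and $\lambda=0$ outside $(H(c-s),H(c+s))$, and put $h=\lambda\circ H$. With $\psi_1\in C_c^\infty((0,1);[0,1])$, $\psi_1=1$ on $[\frac13,\frac23]$, the function $f(x,y)=h(x)\psi_1(y)$ is continuous, $f=0$ on $F_1$, $f=1$ on $F_2$, and $\int_{\mathbb R^2\setminus E}|\nabla f|^2\le2s\int(\psi_1')^2\to0$ as $s\to0$. This is the bridge: *the modulus over $\mathcal F_\sigma(E)$ should be the energy, taken off $E$, of continuous functions on all of $\mathbb R^n$.*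

## 3. A capacity that ignores energy on $E$

**Definition (capacity).** For a closed set $E$ and disjoint non-empty compact sets $F_1,F_2$, let
$$\operatorname{cap}_E(F_1,F_2)=\inf_u\int_{\mathbb R^n\setminus E}|\nabla u|^n\,dx,$$
the infimum over continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in W^{1,n}_{loc}(\mathbb R^n\setminus E)$, $u=0$ on $F_1$, $u=1$ on $F_2$.

The function must be continuous across $E$ but pays nothing on $E$. In the example of Section 2, $\operatorname{cap}_E(F_1,F_2)=0$.

**Theorem A.** Let $E\subset\mathbb R^n$ be any closed set and $F_1,F_2$ any disjoint non-empty compact sets. Then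
$$\operatorname{mod}_n(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))=\operatorname{cap}_E(F_1,F_2),$$
and the infimum is unchanged if $u$ is also required to be compactly supported, $[0,1]$-valued and locally Lipschitz in $\mathbb R^n\setminus E$.

**Theorem B.** For a closed set $E\subset\mathbb R^n$ the following are equivalent.

1. $E$ is removable for continuous $W^{1,n}$ functions.
2. $E$ is $\mathrm{CNED}$.
3. $\operatorname{cap}_E(F_1,F_2)=\operatorname{mod}_n\Gamma(F_1,F_2)$ for all disjoint non-empty continua $F_1,F_2$.
4. Every compactly supported continuous $u\colon\mathbb R^n\to\mathbb R$ with $u\in C^\infty(\mathbb R^n\setminus E)$ and $\nabla u\in L^n(\mathbb R^n\setminus E)$ lies in $W^{1,n}(\mathbb R^n)$.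

The question comes from Dimitrios Ntalampekos, "CNED sets: countably negligible for extremal distances", arXiv:2303.13187 (2023): do the removable sets for continuous $W^{1,n}$ functions coincide with the closed CNED sets? By (1)⇔(2) the answer is yes. The implication (2)⇒(1), that every closed CNED set is removable, is a theorem of Ntalampekos, which we quote. Everything else is proved below. The heart is the inequality $\operatorname{cap}_E\le\operatorname{mod}_n$, in the following form.

**Proposition 4.** Let $E$ be closed, $F_1,F_2$ disjoint non-empty compact sets, $\rho_0\in L^n(\mathbb R^n)$ Borel and admissible for $\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$, and $\varepsilon>0$. Then there is a continuous compactly supported $f\colon\mathbb R^n\to[0,1]$, locally Lipschitz in $\mathbb R^n\setminus E$, with $f=0$ on $F_1$, $f=1$ on $F_2$, and $\|\nabla f\|_{L^n(\mathbb R^n\setminus E)}\le\|\rho_0\|_n+\varepsilon$.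

There is no hypothesis on $E$ here. We first see why this settles (1)⇒(2), and then construct $f$.

## 4. Removable implies CNED, granted Proposition 4

Proposition 4 controls the gradient only off $E$. To lose nothing on $E$ we need $|E|=0$. Removability forces this, as follows. If $E$ had a density point, a function could oscillate rapidly with gradient of size $1$ near that point and have almost all of its energy hidden on $E$.

**Lemma 5.** Let $E$ be closed such that every compactly supported continuous $u\in W^{1,n}(\mathbb R^n\setminus E)$ lies in $W^{1,n}(\mathbb R^n)$. Then $|E|=0$.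

*Proof.* Suppose $|E|>0$. After a translation, $0$ is a density point of $E$. Let $X$ be the space of continuous $u$ supported in $\bar B(0,1)$ with $u\in W^{1,n}(\mathbb R^n\setminus E)$, normed by $\|u\|_X=\|u\|_\infty+\|\nabla u\|_{L^n(\mathbb R^n\setminus E)}$.

The space $X$ is complete. If $(u_j)$ is Cauchy, then $u_j\to u$ uniformly with $u$ continuous and supported in $\bar B(0,1)$, and $\nabla u_j\to G$ in $L^n(\mathbb R^n\setminus E)$. Passing to the limit in $\int u_j\partial_i\psi=-\int\psi\,\partial_iu_j$ for $\psi\in C_c^\infty(\mathbb R^n\setminus E)$ gives $\nabla u=G$ there. So $u\in X$ and $u_j\to u$ in $X$.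

By hypothesis $X\subset W^{1,n}(\mathbb R^n)$. The inclusion has closed graph, since convergence in either space implies convergence in $L^n(\mathbb R^n)$. By the closed graph theorem there is $A$ with
$$\|\nabla u\|_{L^n(\mathbb R^n)}\le A\,\|u\|_X\qquad(u\in X). \tag{1}$$

For $0<r<\frac12$ put $\varphi_r(x)=\max(0,\min(1,2-|x|/r))$ and $u_N(x)=\varphi_r(x)N^{-1}\sin(Nx_1)$. This is Lipschitz, vanishes off $B(0,2r)$, and belongs to $X$. It satisfies $\|u_N\|_\infty\le\frac1N$ and $|\nabla u_N|\le1+\frac1{rN}$ a.e., and $|\nabla u_N|=|\cos Nx_1|$ on $B(0,r)$. As $N\to\infty$, $\int_{B(0,r)}|\cos Nx_1|^n\,dx\to c\,|B(0,r)|$, where $c>0$ is the mean of $|\cos|^n$. Since $\|u_N\|_X\le\frac1N+(1+\frac1{rN})|B(0,2r)\setminus E|^{1/n}$, letting $N\to\infty$ in (1) gives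
$$c\,|B(0,r)|\le A^n\,|B(0,2r)\setminus E| .$$
At a density point the right side is $o(r^n)$ as $r\to0$, a contradiction. ∎

**Proof of (1)⇒(2) in Theorem B, granted Proposition 4.** Let $E$ be removable. By Lemma 5, $|E|=0$. Let $F_1,F_2$ be disjoint non-empty continua, $\rho_0\in L^n$ admissible for $\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$, $\varepsilon>0$, and $f$ as in Proposition 4. Then $f$ is continuous and bounded with compact support, locally Lipschitz off $E$, and $\nabla f\in L^n(\mathbb R^n\setminus E)$. So $f\in W^{1,n}(\mathbb R^n\setminus E)$, and by removability $f\in W^{1,n}(\mathbb R^n)$. Since $|E|=0$,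
$$\|\nabla f\|_{L^n(\mathbb R^n)}=\|\nabla f\|_{L^n(\mathbb R^n\setminus E)}\le\|\rho_0\|_n+\varepsilon .$$

Smooth mollifications $f_j$ of $f$ converge to $f$ uniformly, and $\nabla f_j\to\nabla f$ in $L^n(\mathbb R^n)$. Let $\alpha_j=\|f-f_j\|_\infty$, which is less than $\frac12$ for large $j$. Then $f_j\le\alpha_j$ on $F_1$ and $f_j\ge1-\alpha_j$ on $F_2$, so $\int_\gamma|\nabla f_j|\,ds\ge1-2\alpha_j$ for every rectifiable $\gamma\in\Gamma(F_1,F_2)$. Hence $|\nabla f_j|/(1-2\alpha_j)$ is admissible for $\Gamma(F_1,F_2)$. Letting $j\to\infty$,
$$\operatorname{mod}_n\Gamma(F_1,F_2)\le\|\nabla f\|_{L^n(\mathbb R^n)}^n\le(\|\rho_0\|_n+\varepsilon)^n .$$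
Let $\varepsilon\to0$ and take the infimum over $\rho_0$: $\operatorname{mod}_n\Gamma(F_1,F_2)\le\operatorname{mod}_n(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))$. The reverse is monotonicity. So $E$ is $\mathrm{CNED}$. ∎

## 5. The path potential jumps at $E$, and one weight is not enough

To build $f$ from $\rho_0$, one would first replace $\rho_0$ by a weight $g$ that is continuous on $\Omega=\mathbb R^n\setminus(E\cup F_1\cup F_2)$ (Lemma 1 does this) and take the path potential
$$V(x)=\inf\Big\{\int_\gamma g\,ds:\ \gamma\in\mathcal F_\sigma(E)\text{ rectifiable, from }F_1\text{ to }x\Big\}.$$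
Where it is finite in $\Omega$, it is locally Lipschitz with $|\nabla V|\le g$. It vanishes on $F_1$ and is at least $1$ on $F_2$. The approach stops at one point: $V$ need not be continuous across $E$. In the example of Section 2, take $g=1$. Let $0<x_0\le1$. A curve of $\mathcal F_\sigma(E)$ from $F_1$ to $(x_0,\frac12)$ cannot stay in $\mathbb R\times(0,1)$, because its projection contains $[0,x_0]$ and hence uncountably many points of $C$. So it starts at height between $\frac13$ and $\frac23$, reaches height $0$ or $1$, and returns to height $\frac12$. Thus $V(x_0,\frac12)\ge\frac13+\frac12=\frac56$, while $V(0,\frac12)=0$. Also $V=\infty$ on $F_2$.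

A remedy suggests itself: force continuity by permitting *jumps*. For each $i$, allow a path to jump between any two points at Euclidean distance at most $\delta_i$, at cost $2^{-i}$. Whatever the $\delta_i>0$ are, the new potential moves by at most $2^{-i}$ over distances at most $\delta_i$, so it is uniformly continuous. The danger is that jumps create a cheap passage from $F_1$ to $F_2$. One hopes to choose the $\delta_i$ so small, one after another, that the distance from $F_1$ to $F_2$ stays above $1-\theta$.

With a single weight this hope fails, again in the example. Take $g=\frac1{100}$ on $B(0,4)$. No curve of $\mathcal F_\sigma(E)$ joins $F_1$ to $F_2$, so the distance between them is $\infty$. Now allow jumps of length $\delta>0$ at cost $\frac12$. Choose $x_j\in(0,1)\setminus C$ with $x_j\to c$. The polygon $(0,\frac12)\to(-1,\frac12)\to(-1,2)\to(x_j,2)\to(x_j,\frac12)$ meets $E$ only at $(0,\frac12)$ and has length at most $6$. If $|x_j-c|\le\delta$, a jump then leads to $(c,\frac12)\in F_2$. The total cost is at most $0.06+0.5$, *however small $\delta$ is*. What fails is lower semicontinuity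 of the path distance $d$. With $a^j=(x_j,\frac12)\to a=(c,\frac12)$ and $b=(-1,\frac12)$, the distances $d(a^j,b)$ stay bounded while $d(a,b)=\infty$.

The idea that gets past this is to use an increasing sequence of weights $g_0\le g_1\le g_2\le\cdots$ instead of one, and to ask for less:
$$d_k(a,b)\le\liminf_jd_{k+1}(a^j,b^j).$$
Passing to the limit may cost one index. This becomes true if $g_{k+1}/g_k\to\infty$ at the boundary of $\Omega$ and at infinity. A curve with bounded $g_{k+1}$-integral then spends very little $g_k$-integral near the boundary. So its endpoints are $d_k$-close to a compact subset of $\Omega$, where $d_k$-convergence follows from Euclidean convergence. Because $g_k\in L^n(\Omega)$ has small tails, the larger weight can be bought at an arbitrarily small price in the $L^n$ norm. And an index can be lost each time a new kind of jump is introduced, since there are infinitely many weights available.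

## 6. Proof of Proposition 4

Let $\Omega=\mathbb R^n\setminus(E\cup F_1\cup F_2)$, an open set with non-empty complement. Fix small parameters $\tau,\beta,\eta,\theta,t\in(0,\frac14)$.

**Step 1 (a continuous weight on $\Omega$).** *The aim is to replace $\rho_0$ by a weight that is continuous on $\Omega$, still admissible, hardly larger in norm, and large enough at infinity to keep curves of bounded cost bounded.*

Apply Lemma 1 with $A=\mathbb R^n\setminus\Omega$. Each $T_z$ maps $\Omega$ into $\Omega$ and fixes the complement, so $T_z^{-1}(E)=E$. Let $\gamma\in\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$ be rectifiable. Then $T_z\circ\gamma$ is rectifiable, has the same endpoints, and meets $E$ in the same countable set as $\gamma$. So $\int_{T_z\circ\gamma}\rho_0\,ds\ge1$ for every $z$, and Lemma 1(3) gives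
$$\int_\gamma\hat\rho\,ds\ge1\qquad\text{for every rectifiable }\gamma\in\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E). \tag{2}$$

Let $w(x)=\frac1{(e+|x|)\log(e+|x|)}$. Then $w\in L^n(\mathbb R^n)$, because $\int_0^\infty\frac{r^{n-1}\,dr}{(e+r)^n\log^n(e+r)}\le\int_0^\infty\frac{dr}{(e+r)\log^n(e+r)}<\infty$ for $n\ge2$. On the other hand,
$$W(R):=\int_0^R\frac{\beta\,dr}{(e+r)\log(e+r)}=\beta\log\log(e+R)\to\infty .$$
Put $g_0=\hat\rho+\beta w$ on $\Omega$. It is continuous on $\Omega$ and
$$\|g_0\|_{L^n(\Omega)}\le\tfrac{1+\tau}{1-\tau}\|\rho_0\|_n+\beta\|w\|_n. \tag{3}$$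
All weights $g$ below are continuous on $\Omega$, satisfy $g\ge g_0$ there, and are extended by $g=+\infty$ on $\mathbb R^n\setminus\Omega$. They are Borel.

**Step 2 (the weights $g_k$).** *The aim is a sequence $g_0\le g_1\le\cdots$ in which each weight dominates its predecessor by a factor tending to infinity at the boundary of $\Omega$ and at infinity, at total extra norm at most $2\eta$.*

Let $C_0=\emptyset$ and, for $m\ge1$, $C_m=\{x\in\Omega:|x|\le m,\ \operatorname{dist}(x,\mathbb R^n\setminus\Omega)\ge1/m\}$. These sets are compact, $C_m\subset\operatorname{int}C_{m+1}$, and $\bigcup_mC_m=\Omega$. For $m\ge2$ let $\chi_m\colon\Omega\to[0,1]$ be continuous with $\chi_m=0$ on $C_{m-1}$ and $\chi_m=1$ on $\Omega\setminus C_m$.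

Suppose that $g_k\in L^n(\Omega)$ is continuous on $\Omega$. Since $\|g_k1_{\Omega\setminus C_m}\|_n\to0$ as $m\to\infty$, we can choose $k+2\le m_1<m_2<\cdots$, depending on $k$, with $\|g_k1_{\Omega\setminus C_{m_i-1}}\|_n\le\eta2^{-k-i}/i$. Let
$$g_{k+1}=g_k+\sum_{i\ge1}i\,\chi_{m_i}g_k\quad\text{on }\Omega .$$
On $C_m$ every term with $m_i>m$ vanishes, so the sum is locally finite and $g_{k+1}$ is continuous. The $i$th term has norm at most $\eta2^{-k-i}$, so $\|g_{k+1}\|_{L^n(\Omega)}\le\|g_k\|_{L^n(\Omega)}+\eta2^{-k}$. As all $m_i>k$, $g_{k+1}=g_k$ on $C_k$. Finally, $\chi_{m_i}=1$ off $C_{m_i}$, so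
$$g_{k+1}\ge i\,g_k\quad\text{on }\Omega\setminus C_{m_i},\qquad i\ge1. \tag{4}$$
Since $g_j=g_k$ on $C_k$ for all $j\ge k$, the limit $g_\infty=\lim_kg_k=\sup_kg_k$ is continuous on $\Omega$. By monotone convergence
$$\|g_\infty\|_{L^n(\Omega)}\le\|g_0\|_{L^n(\Omega)}+2\eta. \tag{5}$$

**Step 3 (the path distances).** *The aim is to define the distance of each weight and to collect four facts: comparison with Euclidean distance, compactness inside $\Omega$, completeness, and separation of $F_1$ from $F_2$.*

For $k\in\{0,1,\dots\}\cup\{\infty\}$ let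
$$d_k(x,y)=\inf\Big\{\int_\gamma g_k\,ds:\ \gamma\in\mathcal F_\sigma(E)\text{ rectifiable, from }x\text{ to }y\Big\}\in[0,\infty],\qquad\inf\emptyset=\infty .$$
Constant curves are allowed, so $d_k(x,x)=0$. The distance $d_k$ is symmetric. It satisfies the triangle inequality because concatenations of curves in $\mathcal F_\sigma(E)$ are in $\mathcal F_\sigma(E)$. Also $d_k\le d_{k+1}\le d_\infty$. If $\int_\gamma g_k\,ds<\infty$, then $\gamma$ has zero length outside $\Omega$, since $g_k=\infty$ there.

(a) *Comparison.* We have $g_k\ge\beta w$ everywhere, and along a curve parametrized by arc length the function $W(|\gamma(s)|)$ is Lipschitz with derivative at most $\beta w(\gamma(s))$ in absolute value. So $\int_\gamma g_k\,ds\le L$ implies $|W(|p|)-W(|q|)|\le L$ for all points $p,q$ of $\gamma$. As $W\to\infty$, a curve with $\int_\gamma g_k\,ds\le L$ that meets a given bounded set lies in a ball $B(0,R)$, with $R$ depending only on that set, on $L$ and on $\beta$. On this ball $\beta w\ge c_R>0$, so the length of $\gamma$ is at most $\frac1{c_R}\int_\gamma g_k\,ds$. With $L=1$ this shows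 that for every bounded set $A$ there is $c_A>0$ with
$$d_k(x,y)\ge\min\{1,\,c_A|x-y|\}\qquad(x\in A,\ y\in\mathbb R^n,\ \text{all }k). \tag{6}$$
Hence $d_k(x,y)>0$ for $x\ne y$. If $(a^j)$ is bounded and $d_k(a^j,b^j)\to0$, then $|a^j-b^j|\to0$. In particular, $d_k(x_j,x)\to0$ implies $x_j\to x$.

(b) *Compactness inside $\Omega$, for every $k$.* If $x_j\to x\in\Omega$ in the Euclidean sense, then $d_k(x_j,x)\to0$. Indeed, choose a closed ball around $x$ inside $\Omega$. For large $j$ the segment $[x_j,x]$ lies in it, so it does not meet $E$, and $g_k$ is bounded there. Since $C_m$ is compact, every sequence in $C_m$ has a subsequence that $d_k$-converges to a point of $C_m$.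

(c) *Completeness.* Every $d_k$-Cauchy sequence $(x_j)$ $d_k$-converges. It suffices to find a convergent subsequence, so we may assume $d_k(x_j,x_{j+1})<2^{-j}$. Take rectifiable $\gamma_j\in\mathcal F_\sigma(E)$ from $x_j$ to $x_{j+1}$ with $\int_{\gamma_j}g_k\,ds<2^{-j}$. The concatenation of $\gamma_1,\dots,\gamma_N$ starts at $x_1$ and has $g_k$-integral at most $1$. By (a) all these curves lie in one ball and their total length is bounded independently of $N$. So the lengths of the $\gamma_j$ are summable and $x_j\to x$ for some $x$. The concatenation of $\gamma_j,\gamma_{j+1},\dots$, completed by the endpoint $x$, is a rectifiable curve from $x_j$ to $x$. It meets $E$ in a countable union of countable sets and at most one more point, so it is in $\mathcal F_\sigma(E)$. This is where it matters that *countably* many crossings are permitted, and not just finitely many. Hence $d_k(x_j,x)\le\sum_{i\ge j}2^{-i}=2^{1-j}$.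

(d) *Separation.* $d_0(x,y)\ge1$ for $x\in F_1$, $y\in F_2$. If a rectifiable $\gamma\in\mathcal F_\sigma(E)$ joins $x$ to $y$ and $\int_\gamma g_0\,ds<\infty$, then $\gamma$ has zero length off $\Omega$, so $\int_\gamma g_0\,ds\ge\int_\gamma\hat\rho\,ds\ge1$ by (2).

**Step 4 (semicontinuity with the loss of one index).** *The aim is the inequality that failed for a single weight.* Let $k<\infty$. If $a^j\to a$ and $b^j\to b$ in the Euclidean sense, then
$$d_k(a,b)\le\liminf_jd_{k+1}(a^j,b^j). \tag{7}$$

Let $L$ be the right side, and assume $L<\infty$. Pass to a subsequence with $d_{k+1}(a^j,b^j)\to L$ for which there are rectifiable $\gamma^j\in\mathcal F_\sigma(E)$ from $a^j$ to $b^j$ with $\int_{\gamma^j}g_{k+1}\,ds\le L+1$.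

*Case 1: $\int_{\gamma^j}g_k\,ds\to0$ along a subsequence.* Then $d_k(a^j,b^j)\to0$ along it, so $|a^j-b^j|\to0$ by (a). Hence $a=b$ and (7) is trivial.

*Case 2: otherwise.* After discarding finitely many $j$ there is $\kappa>0$ with $\int_{\gamma^j}g_k\,ds\ge\kappa$ for all $j$. Since $\gamma^j$ has zero length off $\Omega$, (4) gives
$$\int_{\gamma^j}g_k1_{\mathbb R^n\setminus C_{m_i}}\,ds\le\frac1i\int_{\gamma^j}g_{k+1}\,ds\le\frac{L+1}i\qquad(i\ge1).$$
Choose $i_0$ with $(L+1)/i_0<\kappa$ and let $i\ge i_0$. The curve $\gamma^j$ must meet $C_{m_i}$, since otherwise the left side would be $\int_{\gamma^j}g_k\,ds\ge\kappa$. Let $p_i^j$ be the first point of $\gamma^j$, starting from $a^j$, that lies in the compact set $C_{m_i}$. The subcurve from $a^j$ to $p_i^j$ is outside $C_{m_i}$ until it ends, so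
$$d_k(a^j,p_i^j)\le\frac{L+1}i .$$
By (b) and a diagonal argument, pass to a subsequence of $j$ along which $(p_i^j)_j$ is $d_k$-convergent for every $i\ge i_0$. By the triangle inequality, for each $i\ge i_0$,
$$\limsup_{j,j'\to\infty}d_k(a^j,a^{j'})\le\frac{2(L+1)}i+\limsup_{j,j'\to\infty}d_k(p_i^j,p_i^{j'})=\frac{2(L+1)}i .$$
Letting $i\to\infty$, $(a^j)$ is $d_k$-Cauchy. By (c) it $d_k$-converges, and by (a) its $d_k$-limit is also its Euclidean limit, namely $a$. So $d_k(a^j,a)\to0$. The same argument from the other endpoint gives $d_k(b^j,b)\to0$ along a further subsequence. Therefore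
$$d_k(a,b)\le d_k(a,a^j)+d_{k+1}(a^j,b^j)+d_k(b^j,b)\to L,$$
where we used $d_k(a^j,b^j)\le d_{k+1}(a^j,b^j)$. This proves (7).

It is instructive to see (7) in the example, with $a^j=(x_j,\frac12)\to(c,\frac12)$ and $b=(-1,\frac12)$. Let $I_j$ be the complementary interval of $C$ containing $x_j$. Its length tends to $0$, because $c$ is a point of $C$ that is not an endpoint of such an interval. A curve of $\mathcal F_\sigma(E)$ from $a^j$ stays in $\bar I_j\times(0,1)$ until it reaches height $0$ or $1$, so it runs there for length at least $\frac12$, at distance at most $|I_j|/2$ from $E$. For fixed $i$ and large $j$ this is outside $C_{m_i}$, where $g_{k+1}\ge i\beta w$. So $d_{k+1}(a^j,b)\to\infty$, in agreement with $d_k(a,b)=\infty$.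

**Step 5 (adding jumps).** *The aim is to choose the jump lengths one after another so that $F_1$ and $F_2$ stay at distance more than $1-\theta$.*

Let $c_i=2^{-i}$. Given $\delta_1,\dots,\delta_k\in(0,1]$, a *$k$-chain* from $x$ to $y$ is a finite sequence $x=x_0,x_1,\dots,x_m=y$ in which each step has a label. A step with label $0$ costs $d_k(x_{l-1},x_l)$. A step with label $i\in\{1,\dots,k\}$, called a jump, requires $|x_{l-1}-x_l|\le\delta_i$ and costs $c_i$. Let $D_k(x,y)$ be the infimum of the total costs of $k$-chains from $x$ to $y$, and $D_k(F_1,F_2)=\inf_{x\in F_1,\,y\in F_2}D_k(x,y)$. For instance, a $1$-chain with one jump from $x$ to $y$ has cost $d_1(x,p)+\frac12+d_1(q,y)$ with $|p-q|\le\delta_1$.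

*Claim.* One can choose $\delta_1,\delta_2,\dots\in(0,1]$ successively such that $D_k(F_1,F_2)>1-\theta$ for all $k\ge0$.

For $k=0$ there are no jumps, $D_0=d_0$ by the triangle inequality, and (d) gives $D_0(F_1,F_2)\ge1$. Suppose $\delta_1,\dots,\delta_k$ are chosen with $D_k(F_1,F_2)>1-\theta$, and suppose that no value $\delta_{k+1}=1/j$ works. Then for each $j$ there is a $(k+1)$-chain, with $\delta_{k+1}=1/j$, from $F_1$ to $F_2$ of cost at most $1-\theta+\frac1j\le2$. Each jump costs at least $2^{-(k+1)}$, so there are at most $2^{k+2}$ jumps. Merge consecutive $0$-steps by the triangle inequality and insert trivial $0$-steps where needed. The chain then has the form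
$$a_0^j\overset0\to b_0^j\to a_1^j\overset0\to b_1^j\to\cdots\to a_N^j\overset0\to b_N^j,\qquad a_0^j\in F_1,\ b_N^j\in F_2,$$
where the steps $b_{l-1}^j\to a_l^j$ are the jumps. After passing to a subsequence, $N$ and the labels do not depend on $j$. All points stay in a bounded set independent of $j$: the chain starts in $F_1$, each jump has length at most $1$, each $0$-step is realized by a curve of $g_{k+1}$-integral at most $3$ and is controlled by (a), and the number of steps is bounded. So we may also assume $a_l^j\to a_l$ and $b_l^j\to b_l$ for all $l$. By compactness, $a_0\in F_1$ and $b_N\in F_2$.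

Now look at the limit points. A jump with label $i\le k$ satisfies $|b_{l-1}-a_l|\le\delta_i$ in the limit, so it is still allowed. A jump with label $k+1$ satisfies $|b_{l-1}^j-a_l^j|\le1/j$, so $b_{l-1}=a_l$ and the jump disappears. Each $0$-step satisfies $d_k(a_l,b_l)\le\liminf_jd_{k+1}(a_l^j,b_l^j)$ by (7). The new kind of jump is gone and the index has dropped by one, so omitting the degenerate jumps we have a $k$-chain from $F_1$ to $F_2$. A finite sum of lower limits is at most the lower limit of the sum, so its cost is at most $\liminf_j(1-\theta+\frac1j)=1-\theta$. This contradicts $D_k(F_1,F_2)>1-\theta$, and the claim is proved.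

**Step 6 (the continuous function).** *The aim is to turn the chain distance into $f$.*

Let $D_\infty(x,y)$ be the infimum of the costs of finite chains from $x$ to $y$ that use $0$-steps of cost $d_\infty$ and jumps with arbitrary labels $i\ge1$ (length at most $\delta_i$, cost $c_i$). A finite chain uses only labels at most $k$ for some $k$, and $d_\infty\ge d_k$. So every such chain from $F_1$ to $F_2$ costs at least $D_k(F_1,F_2)>1-\theta$. Put $V(x)=\inf_{y\in F_1}D_\infty(y,x)$. Using only jumps with label $1$ we see that $V<\infty$ everywhere. Also $V\ge0$, $V=0$ on $F_1$, and $V\ge1-\theta$ on $F_2$. Since $D_\infty$ is symmetric and satisfies the triangle inequality, $|V(x)-V(y)|\le D_\infty(x,y)$. This has two consequences.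

First, $|V(x)-V(y)|\le2^{-k}$ whenever $|x-y|\le\delta_k$, so $V$ is uniformly continuous on $\mathbb R^n$. Second, if the segment $[x,y]$ lies in $\Omega$, it does not meet $E$, so
$$|V(x)-V(y)|\le d_\infty(x,y)\le|x-y|\max_{[x,y]}g_\infty .$$
So $V$ is locally Lipschitz in $\Omega$, and since $g_\infty$ is continuous there, $|\nabla V|\le g_\infty$ a.e. in $\Omega$.

Near $F_1\cup F_2$ the weight may be unbounded, so we make the function constant there. Let
$$u=\min\Big\{1,\max\Big\{0,\frac{V/(1-\theta)-t}{1-2t}\Big\}\Big\}.$$
Then $u=0$ on the open set $\{V<t(1-\theta)\}\supset F_1$ and $u=1$ on the open set $\{V>(1-t)(1-\theta)\}\supset F_2$. So $u$ is continuous on $\mathbb R^n$, and it is locally Lipschitz in $\mathbb R^n\setminus E\subset\Omega\cup F_1\cup F_2$ with $\nabla u=0$ near $F_1\cup F_2$. Hence $\|\nabla u\|_{L^n(\mathbb R^n\setminus E)}\le\frac{\|g_\infty\|_{L^n(\Omega)}}{(1-\theta)(1-2t)}$.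

It remains to obtain compact support. Let $R>1$ be large with $F_1\cup F_2\subset B(0,R)$, and let $\zeta(x)=\min\{1,\max\{0,2-\frac{\log|x|}{\log R}\}\}$, $\zeta(0)=1$. Then $\zeta=1$ on $B(0,R)$ and $\zeta=0$ off $B(0,R^2)$. Between these balls $|\nabla\zeta|=\frac1{|x|\log R}$, so $\|\nabla\zeta\|_n^n=C_n(\log R)^{1-n}$. The function $f=\zeta u$ is continuous, compactly supported, $[0,1]$-valued and locally Lipschitz off $E$, with $f=0$ on $F_1$ and $f=1$ on $F_2$. By (3) and (5),
$$\|\nabla f\|_{L^n(\mathbb R^n\setminus E)}\le\frac{\frac{1+\tau}{1-\tau}\|\rho_0\|_n+\beta\|w\|_n+2\eta}{(1-\theta)(1-2t)}+\big(C_n(\log R)^{1-n}\big)^{1/n}.$$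
The right side is at most $\|\rho_0\|_n+\varepsilon$ if $\tau,\beta,\eta,\theta,t$ are small and $R$ is large. ∎

With Section 4 and the quoted theorem of Ntalampekos, the removable sets for continuous $W^{1,n}$ functions are exactly the closed $\mathrm{CNED}$ sets.

## 7. The equality of modulus and capacity

For Theorem A we still need $\operatorname{mod}_n\le\operatorname{cap}_E$. The point is to show that $|\nabla u|$ is admissible up to a family of modulus zero. To compare $u$ with its gradient along curves we approximate it by smooth functions.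

**Lemma 6 (smoothing).** Let $U\subset\mathbb R^n$ be open, $u\in W^{1,n}_{loc}(U)$ continuous on $U$, $h\colon U\to(0,1]$ continuous and $\epsilon>0$. Then there is $v\in C^\infty(U)$ with $|u-v|\le h$ on $U$ and $\|\nabla u-\nabla v\|_{L^n(U)}\le\epsilon$. If $u$ vanishes off a bounded set, then $v$ can be chosen to vanish off a bounded set.

*Proof.* Let $(\psi_i)_{i\ge1}$ be a locally finite smooth partition of unity on $U$ with $\psi_i\in C_c^\infty(U)$. Choose open sets $U_i\supset\operatorname{supp}\psi_i$, relatively compact in $U$, such that $(U_i)$ is locally finite in $U$. Each $\psi_iu$ is continuous, compactly supported in $U$ and in $W^{1,n}(\mathbb R^n)$, and $\inf_{U_i}h>0$. So $\psi_iu$ has a mollification $v_i$, with mollification radius at most $1$, supported in $U_i$, with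
$$|v_i-\psi_iu|\le2^{-i}\inf_{U_i}h,\qquad\|\nabla(v_i-\psi_iu)\|_n\le2^{-i}\epsilon .$$
The sum $v=\sum_iv_i$ is locally finite, hence smooth. At $x\in U$, $|v-u|\le\sum_{i:\,x\in U_i}2^{-i}\inf_{U_i}h\le h(x)$. Locally $\nabla(v-u)$ is the finite sum of the $\nabla(v_i-\psi_iu)$, so its norm is at most $\sum_i2^{-i}\epsilon=\epsilon$. If $u=0$ off a bounded set, then $v=0$ off its $1$-neighborhood. ∎

**Proof of Theorem A.** *Capacity is at most modulus.* Put $D=\operatorname{dist}(F_1,F_2)>0$. A curve in $\Gamma(F_1,F_2)$ has length at least $D$ inside the bounded set $\{x:\operatorname{dist}(x,F_1)<D\}$, so $\frac1D$ times the indicator of this set is admissible and all moduli in question are finite. For $\rho_0\in L^n$ admissible for $\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E)$, Proposition 4 gives a test function of the restricted class with energy off $E$ at most $(\|\rho_0\|_n+\varepsilon)^n$. So the infimum over the restricted class, and hence also $\operatorname{cap}_E(F_1,F_2)$, is at most $\operatorname{mod}_n(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))$.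

*Modulus is at most capacity.* Let $u$ be admissible for $\operatorname{cap}_E$ with finite energy, and let $G$ be a Borel representative of $\nabla u$ on $\mathbb R^n\setminus E$, extended by $0$. By Lemma 6 there are $u_j\in C^\infty(\mathbb R^n\setminus E)$ with $|u_j-u|\le1/j$ on $\mathbb R^n\setminus E$ and $\|\nabla u_j-G\|_{L^n(\mathbb R^n\setminus E)}\le2^{-j}$. Put
$$\rho=\sum_j|\nabla u_j-G|\,1_{\mathbb R^n\setminus E}\in L^n(\mathbb R^n),$$
and let $\Gamma_0$ be the family of rectifiable curves $\gamma$ with $\int_\gamma\rho\,ds=\infty$. For every $\lambda>0$ the function $\lambda\rho$ is admissible for $\Gamma_0$, so $\operatorname{mod}_n\Gamma_0=0$. For a rectifiable $\gamma\notin\Gamma_0$ the series converges along $\gamma$, so $\int_\gamma|\nabla u_j-G|1_{\mathbb R^n\setminus E}\,ds\to0$. Let $\gamma'$ be a compact subcurve of such a $\gamma$, lying in $\mathbb R^n\setminus E$, from $x$ to $y$. Letting $j\to\infty$ in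
$$|u_j(x)-u_j(y)|\le\int_{\gamma'}|\nabla u_j|\,ds\le\int_{\gamma'}|G|\,ds+\int_{\gamma'}|\nabla u_j-G|\,ds$$
gives $|u(x)-u(y)|\le\int_{\gamma'}|G|\,ds$.

Now let $\gamma\colon[0,1]\to\mathbb R^n$ be a rectifiable curve in $(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))\setminus\Gamma_0$. We count as in Proposition 3. The set $S=\gamma^{-1}(E)$ is closed, and $[0,1]\setminus S$ is a countable union of disjoint relatively open intervals $I_l$. By the previous paragraph, $u(\gamma(I_l))$ is an interval of length at most $\int_{\gamma|_{I_l}}|G|\,ds$. The set $u(\gamma(S))$ is the image under $u$ of the countable set of points where $\gamma$ meets $E$, so it is countable. (The set $S$ itself may be uncountable, since multiplicity is not counted.) Since $u\circ\gamma$ is continuous with end values $0$ and $1$, $[0,1]\subset u(\gamma([0,1]))$. Comparing Lebesgue measures on $\mathbb R$,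
$$1\le\sum_l\int_{\gamma|_{I_l}}|G|\,ds\le\int_\gamma|G|\,ds .$$
So $|G|$ is admissible for $(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))\setminus\Gamma_0$. By subadditivity of modulus, $\operatorname{mod}_n(\Gamma(F_1,F_2)\cap\mathcal F_\sigma(E))\le\int_{\mathbb R^n\setminus E}|\nabla u|^n\,dx$. Take the infimum over $u$.

The restricted infimum is at most the modulus, the modulus is at most $\operatorname{cap}_E$, and $\operatorname{cap}_E$ is at most the restricted infimum. All three are equal. ∎

## 8. Testing removability with functions smooth off $E$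

**Proof of Theorem B.** (1)⇒(2) is Section 4 together with Proposition 4. (2)⇒(1) is the theorem of Ntalampekos. (2)⇔(3) is Theorem A, which identifies $\operatorname{cap}_E(F_1,F_2)$ with the modulus over $\mathcal F_\sigma(E)$. For (1)⇒(4), a function $u$ as in (4) is bounded with compact support, so $u\in W^{1,n}(\mathbb R^n\setminus E)$ and (1) applies.

It remains to prove (4)⇒(1). If $E=\emptyset$, then (1) is trivial, so let $E\ne\emptyset$.

**Step 1 (compactly supported functions).** *The aim is to show that every compactly supported continuous $v\in W^{1,n}(\mathbb R^n\setminus E)$ lies in $W^{1,n}(\mathbb R^n)$, by splitting it into a part that is smooth off $E$ and a part that vanishes on $E$.* By Lemma 6 with $U=\mathbb R^n\setminus E$ and $h=\min\{1,\operatorname{dist}(\cdot,E)\}$, there is $v'\in C^\infty(\mathbb R^n\setminus E)$, vanishing off a bounded set, with $|v-v'|\le\min\{1,\operatorname{dist}(\cdot,E)\}$ and $\nabla(v-v')\in L^n(\mathbb R^n\setminus E)$. Put $v'=v$ on $E$. Since $|v-v'|$ tends to $0$ at $E$, $v'$ is continuous on $\mathbb R^n$. It has compact support and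 $\nabla v'\in L^n(\mathbb R^n\setminus E)$. By (4), $v'\in W^{1,n}(\mathbb R^n)$.

The function $q=v-v'$ is continuous with compact support and vanishes on $E$. For $t>0$ let $q_t=\operatorname{sgn}(q)\,(|q|-t)^+$. It is supported in $\{|q|\ge t\}$, a compact subset of $\mathbb R^n\setminus E$, and $q\in W^{1,n}(\mathbb R^n\setminus E)$. So $q_t\in W^{1,n}(\mathbb R^n)$ with $\nabla q_t=1_{\{|q|>t\}}\nabla q$. As $t\to0$, $q_t\to q$ uniformly with uniformly bounded supports. Since $\{q\ne0\}\subset\mathbb R^n\setminus E$, dominated convergence gives $\nabla q_t\to1_{\{q\ne0\}}\nabla q$ in $L^n(\mathbb R^n)$. Hence $q\in W^{1,n}(\mathbb R^n)$, and $v=v'+q\in W^{1,n}(\mathbb R^n)$.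

**Step 2 (general functions).** *The aim is to remove the support condition.* By Step 1 the hypothesis of Lemma 5 holds, so $|E|=0$. Let $u$ be continuous with $u\in W^{1,n}(\mathbb R^n\setminus E)$. For every $\zeta\in C_c^\infty(\mathbb R^n)$ the function $\zeta u$ is continuous with compact support and in $W^{1,n}(\mathbb R^n\setminus E)$, so $\zeta u\in W^{1,n}(\mathbb R^n)$ by Step 1. Thus $u\in W^{1,n}_{loc}(\mathbb R^n)$. Since $|E|=0$, the $L^n(\mathbb R^n)$ norms of $u$ and $\nabla u$ equal those over $\mathbb R^n\setminus E$, which are finite. So $u\in W^{1,n}(\mathbb R^n)$. ∎
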